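\title{Uniqueness of 2-Calabi--Yau categories with a directed cluster-tilting subcategory}

\begin{abstract}
Let $\mathcal C$ be an essentially small algebraic Krull--Schmidt 2-Calabi--Yau triangulated category over an algebraically closed field, and let $\mathcal T\subseteq\mathcal C$ be a cluster-tilting subcategory such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. We prove that $\mathcal C$ is triangle-equivalent to the orbit category $\mathbf D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$, also when $\mathcal T$ has infinitely many indecomposable objects. This answers a question of Stovicek and van Roosmalen. The obstructions to comparing the two categories lie in Ext-groups of $\mathcal T$-bimodules. Their coefficients are $k$-duals, so they are dual to Tor-groups, and Tor-groups can be computed on finite full subcategories, where they vanish. We also show that a cluster-tilting subcategory $\mathcal T$ is directed if and only if $\operatorname{mod}\mathcal T$ is hereditary, and that Serre duality then holds automatically.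
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $k$ is an algebraically closed field, $D=\operatorname{Hom}_k(-,k)$, categories and functors are $k$-linear, and $\mathcal C(X,Y)$ denotes the morphism space of a category $\mathcal C$. Categories named $\mathcal C$ or $\mathcal T$ are Hom-finite, that is, their morphism spaces are finite-dimensional. An additive category is \emph{Krull--Schmidt} if every object is a finite direct sum of objects with local endomorphism rings; idempotents then split.

A triangulated category $\mathcal C$ is \emph{2-Calabi--Yau} if there are isomorphisms $\mathcal C(X,Y)\cong D\mathcal C(Y,X[2])$, natural in $X$ and $Y$. It is \emph{algebraic} if it is triangle-equivalent to the stable category of a Frobenius exact category. A full subcategory $\mathcal T\subseteq\mathcal C$, closed under isomorphisms, finite direct sums and direct summands, is \emph{cluster-tilting} if it is functorially finite and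
\[
\mathcal T=\{X\in\mathcal C\mid \mathcal C(\mathcal T,X[1])=0\}=\{X\in\mathcal C\mid \mathcal C(X,\mathcal T[1])=0\}.
\]
Here \emph{functorially finite} means that every $X\in\mathcal C$ has a right $\mathcal T$-approximation (a morphism $T_0\to X$ with $T_0\in\mathcal T$ through which every morphism from an object of $\mathcal T$ to $X$ factors) and, dually, a left $\mathcal T$-approximation. An object $T$ is a \emph{cluster-tilting object} if $\operatorname{add}(T)$ is cluster-tilting.

How much of $\mathcal C$ does the additive category $\mathcal T$ remember? Every object of $\mathcal C$ is the cone of a morphism in $\mathcal T$ (Lemma~\ref{lem:approx}). For $T,T'\in\mathcal T$ the space $\mathcal C(T,T'[i])$ is $\mathcal T(T,T')$, $0$ and $D\mathcal T(T',T)$ for $i=0,1,2$, and $\mathcal C(T,T'[i])\cong D\mathcal C(T',T[2-i])$ for all $i$. The definitions say nothing about the negative extensions $\mathcal C(T,T'[-i])$, $i>0$, nor about how the triangles of $\mathcal C$ are tied to $\mathcal T$. A uniqueness theorem has to recover both.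

A \emph{path} in a Krull--Schmidt category is a sequence $X_0,X_1,\dots,X_n$, $n\ge1$, of indecomposable objects with a nonzero noninvertible morphism $X_i\to X_{i+1}$ for each $i<n$. The category is \emph{directed} if there is no path from an indecomposable object to itself. For a cluster-tilting object $T$, the category $\operatorname{add}(T)$ is directed if and only if the Gabriel quiver of $\operatorname{End}(T)$ is acyclic.

Let $\operatorname{mod}\mathcal T$ be the category of finitely presented contravariant functors $\mathcal T\to\operatorname{mod}k$. An abelian category is \emph{hereditary} if $\operatorname{Ext}^2$ vanishes on it, and it \emph{satisfies Serre duality} if its bounded derived category $\mathcal D$ has a \emph{Serre functor}: an autoequivalence $\mathbb S$ with natural isomorphisms $\mathcal D(X,Y)\cong D\mathcal D(Y,\mathbb SX)$. For an autoequivalence $G$ of $\mathcal D$, the \emph{orbit category} $\mathcal D/G$ has the objects of $\mathcal D$ and the morphism spaces $\bigoplus_{m\in\mathbb Z}\mathcal D(X,G^mY)$. In $\mathcal D/G$ every object $X$ is isomorphic to $GX$. The choice $G=\mathbb S\circ[-2]$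 therefore identifies $\mathbb S$ with $[2]$, which is the 2-Calabi--Yau condition. Two known results frame the question.

\begin{theorem}[Keller--Reiten]\label{thm:KR}
Let $\mathcal C$ be an algebraic 2-Calabi--Yau triangulated category with a directed cluster-tilting object $T$, and let $\Lambda=\operatorname{End}(T)$. Then $\mathcal C$ is triangle-equivalent to $\mathbf D^b(\operatorname{mod}\Lambda)/(\mathbb S\circ[-2])$.
\end{theorem}

One reading of Theorem~\ref{thm:KR} is that this orbit category is the unique 2-Calabi--Yau categorification of the corresponding acyclic cluster algebra.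

\begin{theorem}\label{thm:orbit}
Let $\mathcal T$ be a Hom-finite Krull--Schmidt category such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. Then $\mathbf D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$ carries a triangulated structure, by Keller's theorem on triangulated orbit categories. With this structure it is an algebraic Krull--Schmidt 2-Calabi--Yau triangulated category with a cluster-tilting subcategory equivalent to $\mathcal T$.
\end{theorem}

Theorem~\ref{thm:orbit} gives existence without assuming that $\mathcal T$ has finitely many indecomposables, while Theorem~\ref{thm:KR} gives uniqueness under that assumption. Stovicek and van Roosmalen \cite{SvR} left open whether uniqueness persists.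

\medskip\noindent\textbf{Question.} Let $\mathcal C$ be an essentially small algebraic Krull--Schmidt 2-Calabi--Yau triangulated category with a directed cluster-tilting subcategory $\mathcal T$, not necessarily of the form $\operatorname{add}(T)$, such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. Is $\mathcal C$ triangle-equivalent to the orbit category of Theorem~\ref{thm:orbit}?

\subsection{Results}

The answer is yes. The dg terminology in the statement is recalled in Section~\ref{subsec:dg}.

\begin{theorem}\label{thm:A}
Let $\mathcal C$ be an essentially small algebraic Krull--Schmidt 2-Calabi--Yau triangulated category and $\mathcal T\subseteq\mathcal C$ a cluster-tilting subcategory such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality.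
\begin{enumerate}
\item[(1)] There is a dg category $\mathcal O$, constructed in Section~\ref{sec:O} from $\mathcal T$ alone, such that the representable modules form, up to isomorphism, a triangulated subcategory of $\mathbf D(\mathcal O)$, and $\mathcal C$ is triangle-equivalent to $H^0(\mathcal O)$ with the triangulated structure inherited from $\mathbf D(\mathcal O)$.
\item[(2)] $\mathcal C$ is triangle-equivalent to the triangulated orbit category $\mathbf D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$ of Theorem~\ref{thm:orbit}.
\end{enumerate}
\end{theorem}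

\begin{proof}[Proof that (1) implies (2)]
Let $\mathcal C'$ be the triangulated orbit category. By Theorem~\ref{thm:orbit} it is algebraic, Krull--Schmidt and 2-Calabi--Yau, with a cluster-tilting subcategory $\mathcal T'\simeq\mathcal T$, and it is essentially small because $\mathcal T$ is. So (1) applies to $(\mathcal C,\mathcal T)$ and to $(\mathcal C',\mathcal T')$. The construction of $\mathcal O$ starts from a skeleton of the indecomposables of $\mathcal T$ and involves further choices; we prove (1) for every such choice. The equivalence $\mathcal T\simeq\mathcal T'$ identifies the skeleta, so one and the same $\mathcal O$ serves both pairs, and $\mathcal C\simeq H^0(\mathcal O)\simeq\mathcal C'$ as triangulated categories.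
\end{proof}

This argument spares us from unwinding the triangulated structure of Theorem~\ref{thm:orbit}. (In fact $\mathcal O$ is Keller's dg orbit category and $H^0(\mathcal O)$ is the orbit category with Keller's structure, but we do not use this.)

The three conditions on $\mathcal T$ in the Question turn out to be one condition.

\begin{theorem}\label{thm:B}
Let $\mathcal C$ be as in Theorem~\ref{thm:A} and let $\mathcal T\subseteq\mathcal C$ be any cluster-tilting subcategory. The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal T$ is directed;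
\item[(ii)] $\operatorname{mod}\mathcal T$ is hereditary;
\item[(iii)] $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality.
\end{enumerate}
Hence the conclusion of Theorem~\ref{thm:A} holds as soon as $\mathcal T$ is directed.
\end{theorem}

Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and is not used in the proof of Theorem~\ref{thm:A}.

\subsection{The method for one indecomposable object}\label{subsec:A1}

Let $\mathcal T=\operatorname{add}(T)$ with $\operatorname{End}(T)=k$. Then $\operatorname{mod}\mathcal T=\operatorname{mod}k$ and $\mathbb S$ is the identity, so in the orbit category the space of morphisms $k\to k[i]$ is $k$ for even $i$ and $0$ for odd $i$. We must find this periodicity inside $\mathcal C$.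

The space $\mathcal C(T,T[2])\cong D\mathcal C(T,T)$ is one-dimensional; let $t\colon T\to T[2]$ be a basis. Then $t$ is a right $\mathcal T$-approximation, so in the triangle $T_1\to T\xrightarrow{t}T[2]\to T_1[1]$ we have $T_1\cong T^r$ for some $r$ (Lemma~\ref{lem:approx}). In the exact sequence
\[
0=\mathcal C(T,T[1])\to\mathcal C(T,T_1)\to\mathcal C(T,T)\xrightarrow{\ t_*\ }\mathcal C(T,T[2])
\]
the map $t_*$ is bijective, so $k^r=\mathcal C(T,T_1)=0$ and $t$ is an isomorphism. Thus $\bigoplus_i\mathcal C(T,T[i])=k[t,t^{-1}]$: the negative extensions are determined, and they are not all zero.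

To recover the triangles, write $\mathcal C\simeq\operatorname{per}A$ for a dg algebra $A$ with $H^iA=\mathcal C(T,T[i])$, which is possible because $\mathcal C$ is algebraic (Section~\ref{sec:lift}). Choose a cocycle $\tau\in A^2$ representing $t$. For a right dg $A$-module $M$ put
\[
L(M)=\varinjlim\bigl(M\xrightarrow{\cdot\tau}M[2]\xrightarrow{\cdot\tau}M[4]\to\cdots\bigr).
\]
This is a dg module over $O=k[t,t^{-1}]$, with $|t|=2$ and zero differential. For $M$ perfect the transition maps are quasi-isomorphisms, since this holds for $M=A$. So $O\to L(A)$, $1\mapsto1$, is a quasi-isomorphism, and $L$ maps $H^iA=\mathcal C(T,T[i])$ bijectively to $\mathbf D(O)(LA,LA[i])\cong H^iL(A)$. By the five lemma, $L$ is fully faithful on $\operatorname{per}A$ and gives $\mathcal C\simeq\operatorname{per}O$. The right side does not depend on $\mathcal C$.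

The general proof has the same four steps. Let $\mathcal S$ be a skeleton of the indecomposables of $\mathcal T$ and $\mathcal A$ the dg category that enhances $\mathcal S\subseteq\mathcal C$.
\begin{enumerate}
\item[(a)] The unit $k\to A$ becomes a dg functor $F$ from a free resolution of $\mathcal S$ to $\mathcal A$ (Proposition~\ref{prop:F}).
\item[(b)] The cocycle $\tau$ becomes a morphism of dg bimodules $\theta$ from a resolution of $D\mathcal S[-2]$ to $\mathcal A$ which realizes $D\mathcal S\cong H^2\mathcal A$ (Proposition~\ref{prop:theta}).
\item[(c)] The invertibility of $t$ becomes the invertibility of a natural transformation $\gamma$ built from $\theta$ (Proposition~\ref{prop:gamma}).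
\item[(d)] Inverting $\tau$ becomes a functor $L$ to $\mathbf D(\mathcal O)$, which is shown to be fully faithful with the representables as image (Sections~\ref{sec:Psi} and~\ref{sec:L}).
\end{enumerate}
Steps (a) and (b), free of charge above, are obstructed in general, and the obstructions lie in groups $\operatorname{Ext}^{j}$ of $\mathcal S$-bimodules with $j\ge3$. If $\mathcal S$ has finitely many objects, it is the path category of a quiver, bimodules have global dimension at most $2$, and the obstructions vanish. The following example shows that no quiver is available in general.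

\begin{example}\label{ex:linear}
Let $I$ be a linearly ordered set with least element $a$ and greatest element $b$, in which every $y\ne a$ has an immediate predecessor $y^-$ and every $y\neq b$ an immediate successor. An infinite example is $\mathbb N$ followed by its opposite order; between the two one may insert any linearly ordered family of copies of $\mathbb Z$. Let $\mathcal S$ have object set $I$, with $\mathcal S(x,y)=k$ for $x\le y$ and $0$ otherwise, composition being multiplication, and let $\mathcal T$ be its additive closure. It is directed, as nonzero noninvertible morphisms go strictly upward.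

The category $\operatorname{mod}\mathcal T$ is abelian and hereditary. Indeed, a morphism $f\colon P_1\to P_0$ in $\mathcal T$ involves a finite set $U\subseteq I$. The algebra $\operatorname{End}(\bigoplus_{u\in U}u)$ is the path algebra of a linearly oriented quiver, hence hereditary, so $f$ factors in $\operatorname{add}U$ as a split epimorphism $P_1\to Q$ followed by a map $Q\to P_0$ that is injective when evaluated on $U$. On $\operatorname{add}U$, the functor $\mathcal T(x,-)$ is isomorphic to $\mathcal T(u,-)$ for the least $u\in U$ with $u\ge x$, or is zero if there is no such $u$. So $\mathcal T(-,Q)\to\mathcal T(-,P_0)$ is injective. Hence the kernel of $f_*$ is a summand of $\mathcal T(-,P_1)$, and its cokernel has projective dimension at most $1$.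

The module $x\mapsto D\mathcal S(y,x)$ is supported on $[y,b]$ and equals $\mathcal S(-,b)/\mathcal S(-,y^-)$, or $\mathcal S(-,b)$ if $y=a$. The opposite order has the same properties, so Serre duality holds by Lemma~\ref{lem:nakayama}(c). By Theorem~\ref{thm:orbit}, $\mathcal T$ occurs as a cluster-tilting subcategory as in the Question. If $I$ is infinite, $\mathcal S$ is not the path category of a quiver: the arrows would have to join elements to their immediate successors, and no finite chain of these leads from $a$ to $b$.
\end{example}

For infinite $\mathcal S$ the category of bimodules may have large global dimension, and Ext-groups over $\mathcal S$ are not controlled by Ext-groups over finite subcategories (Example~\ref{ex:tower}). One could therefore expect the obstructions to produce exotic categories $\mathcal C$. They do not, because the coefficient bimodules come from the Hom-finite category $\mathcal C$ and so are $k$-duals; Lemma~\ref{lem:vanish} makes this precise.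

\section{Background}\label{sec:background}

\subsection{Minimal morphisms and approximation triangles}

We work in a Hom-finite Krull--Schmidt category. A morphism $p\colon X_0\to X$ is \emph{right minimal} if every $\varphi\in\operatorname{End}(X_0)$ with $p\varphi=p$ is invertible.
\begin{enumerate}
\item[(M1)] If $p$ is right minimal and $j\colon X'\to X_0$ is a split monomorphism with $pj=0$, then $X'=0$. Indeed, if $rj=1$, then $\varphi=1-jr$ satisfies $p\varphi=p$ and $\varphi j=0$.
\item[(M2)] For every $p$ there is a decomposition $X_0=X'\oplus X''$ with $p|_{X''}=0$ and $p|_{X'}$ right minimal. Take $X''$ with as many indecomposable summands as possible. If $p|_{X'}\varphi=p|_{X'}$, Fitting's lemma splits $X'$ into a part where $\varphi$ is invertible and a part where it is nilpotent; $p=p\varphi^n$ kills the second part, which is therefore zero.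
\end{enumerate}

Let $\mathcal T$ be essentially small, Hom-finite and Krull--Schmidt. A \emph{weak kernel} of $f\colon T_1\to T_0$ is a morphism $T_2\to T_1$ such that $\mathcal T(-,T_2)\to\mathcal T(-,T_1)\to\mathcal T(-,T_0)$ is exact. If $\mathcal T$ has weak kernels, then $\operatorname{mod}\mathcal T$ is abelian, with kernels and cokernels computed pointwise. Its projectives are the representables $\mathcal T(-,T)$, which we also denote by $T$. It is Hom-finite, since a morphism out of a quotient of $\mathcal T(-,T)$ into $N$ is an element of $N(T)$, and a Hom-finite abelian category is Krull--Schmidt. A \emph{projective cover} is a right minimal epimorphism from a projective; covers exist by (M2).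
\begin{enumerate}
\item[(M3)] Let $\pi\colon P\to M$ and $\pi'\colon P'\to M'$ be projective covers, $h\colon M\to M'$ an isomorphism and $\pi'\varphi=h\pi$. Then $\varphi$ is invertible: choose $\psi$ with $\pi\psi=h^{-1}\pi'$; then $\pi\psi\varphi=\pi$ and $\pi'\varphi\psi=\pi'$, so $\psi\varphi$ and $\varphi\psi$ are invertible.
\end{enumerate}
Since $\operatorname{mod}\mathcal T$ has enough projectives, it is hereditary if and only if every object has projective dimension at most $1$, if and only if subobjects of projectives are projective.

A \emph{thick} subcategory is a full triangulated subcategory closed under direct summands.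

\begin{lemma}\label{lem:approx}
Let $\mathcal T$ be cluster-tilting in a Krull--Schmidt 2-Calabi--Yau category $\mathcal C$.
\begin{enumerate}
\item[(a)] If $p\colon T_0\to X$ is a right $\mathcal T$-approximation and $T_1\to T_0\xrightarrow{p}X\to T_1[1]$ is a triangle, then $T_1\in\mathcal T$. One may take $p$ right minimal. In particular, $\mathcal C$ is the smallest thick subcategory containing $\mathcal T$.
\item[(b)] $\mathcal T$ has weak kernels.
\item[(c)] Let $Y\in\mathcal T$ and take $X=Y[2]$ and $p$ right minimal in (a). Then
\[
0\to\mathcal T(-,T_1)\to\mathcal T(-,T_0)\xrightarrow{p_*}\mathcal C(-,Y[2])|_{\mathcal T}\to0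
\]
is exact, $p_*$ is a projective cover, and $\mathcal C(-,Y[2])|_{\mathcal T}\cong D\mathcal T(Y,-)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $T\in\mathcal T$ the sequence $\mathcal C(T,T_0)\to\mathcal C(T,X)\to\mathcal C(T,T_1[1])\to\mathcal C(T,T_0[1])=0$ is exact and its first map is onto. So $\mathcal C(\mathcal T,T_1[1])=0$ and $T_1\in\mathcal T$. The minimal part of an approximation given by (M2) is again an approximation.

(b) Complete $f\colon T_1\to T_0$ to a triangle $K\to T_1\xrightarrow{f}T_0\to K[1]$ and take a right approximation $T_2\to K$. Then $T_2\to K\to T_1$ is a weak kernel.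

(c) Exactness on the left holds because $\mathcal C(\mathcal T,Y[1])=0$. By the Yoneda lemma $p_*$ is right minimal. The last isomorphism is the dual of $\mathcal C(Y,T)\cong D\mathcal C(T,Y[2])$.
\end{proof}

The opposite category $\mathcal C^{op}$, whose shift is $[-1]$, is again 2-Calabi--Yau, since $\mathcal C(Y,X)\cong D\mathcal C(X,Y[2])\cong D\mathcal C(X[-2],Y)$, and $\mathcal T^{op}$ is cluster-tilting in it. So Lemma~\ref{lem:approx} has a dual.

\subsection{Modules, bimodules and derived categories}\label{subsec:dg}

A \emph{dg category} $\mathcal V$ has complexes of vector spaces as morphism spaces, and composition satisfies $d(xy)=d(x)y+(-1)^{|x|}x\,d(y)$. Products $xy$ always mean $x\circ y$. The category $H^0(\mathcal V)$ has the same objects and the morphism spaces $H^0\mathcal V(X,Y)$. An ordinary category is a dg category concentrated in degree $0$. Let $\mathcal V$ be small.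

A \emph{right dg module} $M$ consists of complexes $M(Y)$ with actions $M(Y)\otimes\mathcal V(X,Y)\to M(X)$, so it is contravariant; left modules are covariant. A \emph{bimodule} $M(X,Y)$ is contravariant in $X$ and covariant in $Y$, like $\mathcal V(X,Y)$ itself; bimodules are right modules over $\mathcal V^e=\mathcal V\otimes\mathcal V^{op}$. For a right module $N$ and a bimodule $M$, the right module $N\otimes_{\mathcal V}M$ is the quotient of $\bigoplus_YN(Y)\otimes M(-,Y)$ by the relations $nv\otimes m=n\otimes vm$, so that $\mathcal V(-,Y)\otimes_{\mathcal V}M=M(-,Y)$. The same formula defines the complex $N\otimes_{\mathcal V}W$ for a left module $W$. Then $DW$ is a right module, and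
\begin{equation}\label{eq:adj}
\operatorname{Hom}_{\mathcal V}(N,DW)\cong D(N\otimes_{\mathcal V}W),
\end{equation}
where $\operatorname{Hom}_{\mathcal V}$ is the morphism complex of the dg category of modules.

The \emph{derived category} $\mathbf D(\mathcal V)$ is obtained from the homotopy category of right dg modules by inverting quasi-isomorphisms, and $\operatorname{per}\mathcal V$ is its smallest thick subcategory containing the representables $\mathcal V(-,Y)$; its objects are called \emph{perfect}. A module $P$ is \emph{h-projective} if $\operatorname{Hom}_{\mathcal V}(P,N)$ is acyclic for all acyclic $N$. We use the following standard facts.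
\begin{enumerate}
\item[(D1)] Every module is quasi-isomorphic to an h-projective one. For $P$ h-projective, $\mathbf D(\mathcal V)(P,N[i])=H^i\operatorname{Hom}_{\mathcal V}(P,N)$, and quasi-isomorphisms between h-projectives are homotopy equivalences. Representables are h-projective, since $\operatorname{Hom}_{\mathcal V}(\mathcal V(-,Y),N)=N(Y)$. So $H^0(\mathcal V)$ is equivalent to the full subcategory of representables in $\mathbf D(\mathcal V)$. Over an ordinary category, bounded above complexes of projectives are h-projective.
\item[(D2)] If a dg functor between module categories has a right adjoint (on morphism complexes) that preserves acyclic modules, then it preserves h-projectives. This is immediate from the definition.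
\item[(D3)] Let $\pi\colon\mathcal V'\to\mathcal V$ be a dg functor that is bijective on objects and a quasi-isomorphism on morphism complexes. Then restriction is a triangle equivalence $\mathbf D(\mathcal V)\to\mathbf D(\mathcal V')$ which preserves cohomology, its quasi-inverse is $-\otimes^{\mathbf L}_{\mathcal V'}\mathcal V$, and representables correspond to representables.
\item[(D4)] Let $\eta$ be a morphism between two triangle functors, or between two cohomological functors, on a triangulated category. The objects $X$ such that $\eta_{X[i]}$ is invertible for all $i$ form a thick subcategory, by the five lemma and because a retract of an isomorphism is an isomorphism.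
\end{enumerate}

\section{Hereditary categories of modules}\label{sec:hered}

In this section $\mathcal T$ is an essentially small Hom-finite Krull--Schmidt category with weak kernels, and $\operatorname{mod}\mathcal T$ is hereditary. No category $\mathcal C$ is involved. Let $\mathcal S\subseteq\mathcal T$ be a full subcategory containing exactly one object from each isomorphism class of indecomposables. Modules over $\mathcal T$ and over $\mathcal S$ are the same. We write $D\mathcal S$ for the bimodule $(X,Y)\mapsto D(\mathcal S(Y,X))$.

\subsection{Finite pieces}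

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] $\mathcal T$ is directed, and $\operatorname{End}(X)=k$ for $X\in\mathcal S$.
\item[(b)] For a finite set $U$ of objects of $\mathcal S$, the algebra $A_U=\operatorname{End}(\bigoplus_{X\in U}X)$ is hereditary and isomorphic to the path algebra of a finite acyclic quiver.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A nonzero map $f\colon P\to Q$ between indecomposable projectives of $\operatorname{mod}\mathcal T$ is a monomorphism: the image of $f$ is projective, so $P\to\operatorname{im}f$ splits, and $P$ is indecomposable. On the other hand, a noninvertible element of the finite-dimensional local algebra $\operatorname{End}(X)$ is nilpotent, so it is not a monomorphism. A path from $X$ to $X$ would compose to a monomorphism $X\to X$, which would then be invertible. Its last map would be a split epimorphism between indecomposables, hence invertible, which is excluded. Likewise, every nonzero element of $\operatorname{End}(X)$ is invertible, and a finite-dimensional division algebra over the algebraically closed field $k$ is $k$.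

(b) Let $M$ be a finite-dimensional right $A_U$-module with a presentation $P_1\to P_0\to M\to0$, $P_i\in\operatorname{add}U$. In $\operatorname{mod}\mathcal T$ the image $Q$ of $P_1\to P_0$ is projective, hence a summand of $P_1$, hence in $\operatorname{add}U$. Evaluating $P_1\twoheadrightarrow Q\hookrightarrow P_0$ on $U$ gives a projective resolution $0\to Q\to P_0\to M\to0$ over $A_U$. By Gabriel's theorem, a basic finite-dimensional hereditary algebra over an algebraically closed field is a path algebra $kQ_U$, and $Q_U$ is acyclic because $kQ_U$ is finite-dimensional.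
\end{proof}

\subsection{The vanishing lemma}

We want to pass from the finite pieces $A_U$ to $\mathcal S$. For Tor this is possible. Let $\mathcal V$ be a small ordinary category, $N$ a right and $W$ a left module. Since $k$ is a field, the bar resolution of $N$ is a projective resolution, so $\operatorname{Tor}^{\mathcal V}_\bullet(N,W)$ is the homology of the complex with terms
\[
\bigoplus_{x_0,\dots,x_m}N(x_0)\otimes\mathcal V(x_1,x_0)\otimes\dots\otimes\mathcal V(x_m,x_{m-1})\otimes W(x_m).
\]
Each element involves finitely many objects. So if $\mathcal V$ is the directed union of full subcategories $\mathcal V_\alpha$, the complex is the directed union of the bar complexes of the $\mathcal V_\alpha$, and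
\begin{equation}\label{eq:torlim}
\operatorname{Tor}^{\mathcal V}_i(N,W)=\varinjlim_\alpha\operatorname{Tor}^{\mathcal V_\alpha}_i(N|_{\mathcal V_\alpha},W|_{\mathcal V_\alpha}).
\end{equation}
For Ext there is no such statement.

\begin{example}\label{ex:tower}
Let $\mathcal V$ have object set $\mathbb N$, with $\mathcal V(i,j)=k$ for $i\le j$ and $0$ otherwise. Right modules are towers $M_0\leftarrow M_1\leftarrow\cdots$, and the constant tower $\underline k$ satisfies $\operatorname{Hom}_{\mathcal V}(\underline k,M)=\varprojlim M$. On each $\{0,\dots,n\}$ the module $\underline k$ restricts to the projective $\mathcal V(-,n)$. Yet $\operatorname{Ext}^1_{\mathcal V}(\underline k,M)\ne0$ for $M_n=x^nk[x]$: the sequences $0\to x^nk[x]\to k[x]\to k[x]/(x^n)\to0$ give an exact sequence $k[x]\to k[[x]]\to\operatorname{Ext}^1_{\mathcal V}(\underline k,M)$ whose first map is not onto. If instead $M=DW$ is a dual, then \eqref{eq:adj} and \eqref{eq:torlim} give $\operatorname{Ext}^1_{\mathcal V}(\underline k,M)\cong D\operatorname{Tor}_1^{\mathcal V}(\underline k,W)=0$.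
\end{example}

The last sentence of the example is the mechanism of the next lemma. We state it for complexes whose cohomology may be unbounded to the left, because nothing bounds the negative extensions in $\mathcal C$.

\begin{lemma}\label{lem:vanish}
Let $N$ be an $\mathcal S$-bimodule and $M$ a complex of $\mathcal S$-bimodules such that each $H^i(M)(X,Y)$ is finite-dimensional and $H^i(M)=0$ for $i>0$. Then $\mathbf D(\mathcal S^e)(N,M[j])=0$ for $j\ge3$. In particular, $\operatorname{Ext}^j_{\mathcal S^e}(N,M)=0$ for $j\ge3$ if $M$ is a bimodule with finite-dimensional values.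
\end{lemma}

\begin{proof}
\emph{Finite pieces.} Let $A=kQ$ be the path algebra of a finite quiver, $R_Q$ the span of the vertex idempotents and $V$ the span of the arrows. The sequence
\[
0\to A\otimes_{R_Q}V\otimes_{R_Q}A\to A\otimes_{R_Q}A\to A\to0,\qquad a\otimes v\otimes b\mapsto av\otimes b-a\otimes vb,
\]
is a resolution of $A$ by finite sums of bimodules $Ae\otimes e'A$ with $e,e'$ idempotents. The same holds for $A^{op}=kQ^{op}$. The tensor product over $k$ of the two resolutions is a resolution of $B=A\otimes A^{op}$, of length at most $2$, by finite sums of bimodules $Bf\otimes f'B$ with $f,f'$ idempotents. All terms, and $B$, are projective as left $B$-modules, so the resolution is split exact as a complex of left modules. Applying $N'\otimes_B-$ for a right $B$-module $N'$ therefore gives a resolution of $N'$ of length at most $2$ by sums of the projective modules $N'f\otimes f'B$. Hence $\operatorname{Tor}^B_i=0$ for $i\ge3$.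

\emph{Passage to $\mathcal S$.} The category $\mathcal S^e$ is the directed union of its full subcategories on $U\times U$ with $U$ finite, and modules over these are modules over $A_U\otimes A_U^{op}$. By Lemma~\ref{lem:finite}(b) and \eqref{eq:torlim}, $\operatorname{Tor}^{\mathcal S^e}_i(N,-)=0$ for $i\ge3$.

\emph{Duality.} Put $W=DM$, a complex of left $\mathcal S^e$-modules with cohomology in degrees $\ge0$. By finite-dimensionality $M\to DW$ is a quasi-isomorphism. Let $P\to N$ be a projective resolution. By (D1) and \eqref{eq:adj},
\[
\mathbf D(\mathcal S^e)(N,M[j])\cong H^j\operatorname{Hom}_{\mathcal S^e}(P,DW)\cong DH^{-j}(P\otimes_{\mathcal S^e}W).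
\]
Now $W=\varinjlim_n\tau_{\le n}W$, and both $P\otimes-$ and cohomology commute with directed colimits, so it suffices to show $H^{-j}(P\otimes\tau_{\le n}W)=0$. We use induction on $n\ge-1$. The complex $\tau_{\le-1}W$ is acyclic. The triangle $\tau_{\le n-1}W\to\tau_{\le n}W\to H^n(W)[-n]\to$ gives the induction step, because $H^{-j}(P\otimes H^n(W)[-n])=\operatorname{Tor}^{\mathcal S^e}_{j+n}(N,H^n(W))=0$ for $j+n\ge3$.
\end{proof}

The bound is sharp for general $N$: if $Q$ has an arrow, the K\"unneth formula expresses some $\operatorname{Tor}_2^B$ as a tensor product of a nonzero $\operatorname{Tor}_1^A$ and a nonzero $\operatorname{Tor}_1^{A^{op}}$.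

\subsection{The derived category and the Nakayama functor}

Put $\mathcal D=\mathbf D^b(\operatorname{mod}\mathcal T)$.

\begin{lemma}\label{lem:per}
We have $\mathcal D\simeq K^b(\mathcal T)\simeq\operatorname{per}\mathcal S$. This category is Hom-finite and Krull--Schmidt, and its indecomposables are the objects $M[j]$ with $M\in\operatorname{mod}\mathcal T$ indecomposable.
\end{lemma}

\begin{proof}
Objects of $\operatorname{mod}\mathcal T$ have finite projective resolutions, so $K^b(\mathcal T)\to\mathcal D$ is an equivalence; $K^b(\mathcal T)$ is Hom-finite because $\mathcal T$ is. Over a hereditary abelian category every bounded complex $X$ is isomorphic to $\bigoplus_iH^i(X)[-i]$. Since $\operatorname{mod}\mathcal T$ is Krull--Schmidt and $\operatorname{End}(M[j])=\operatorname{End}(M)$, the category $\mathcal D$ is Krull--Schmidt with the stated indecomposables. By (D1), $K^b(\mathcal T)$ is a full triangulated subcategory of $\mathbf D(\mathcal S)$ generated by the representables. It is idempotent complete, hence thick, hence equal to $\operatorname{per}\mathcal S$.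
\end{proof}

The Serre functor is given abstractly. To work with dg categories we need it as a tensor product with a bimodule. Let $\nu=-\otimes^{\mathbf L}_{\mathcal S}D\mathcal S$, a triangle functor on $\mathbf D(\mathcal S)$ with $\nu Y=D\mathcal S(-,Y)$ for $Y\in\mathcal S$.

\begin{lemma}\label{lem:nakayama}
\begin{enumerate}
\item[(a)] If $D\mathcal S(-,Y)$ is perfect for all $Y\in\mathcal S$, then $\nu$ preserves $\mathcal D$, and $\mathcal D(Y,\nu X)\cong D\mathcal D(X,Y)$ naturally in $X,Y\in\mathcal D$.
\item[(b)] If $\operatorname{mod}\mathcal T$ satisfies Serre duality, then $D\mathcal S(-,Y)\in\operatorname{mod}\mathcal T$ for $Y\in\mathcal S$, and $\nu\cong\mathbb S$ on $\mathcal D$. In particular $\nu$ is an autoequivalence of $\mathcal D$.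
\item[(c)] If all $D\mathcal S(-,Y)$ lie in $\operatorname{per}\mathcal S$ and all $D\mathcal S(X,-)$ lie in $\operatorname{per}\mathcal S^{op}$, then $\nu$ is a Serre functor on $\mathcal D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The objects that $\nu$ sends to $\operatorname{per}\mathcal S$ form a thick subcategory containing the representables. Let $X,Y$ be bounded complexes of finite sums of representables, and let $X^\vee$ be the complex of left modules $Z\mapsto\operatorname{Hom}_{\mathcal S}(X,\mathcal S(-,Z))$. The natural maps
\[
X\otimes_{\mathcal S}D\mathcal S\to D(X^\vee),\quad x\otimes\lambda\mapsto\bigl(f\mapsto\pm\lambda(f(x))\bigr),\qquad Y\otimes_{\mathcal S}X^\vee\to\operatorname{Hom}_{\mathcal S}(X,Y),\quad y\otimes f\mapsto yf(-),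
\]
are isomorphisms: for $X=\mathcal S(-,T)$ we have $X^\vee=\mathcal S(T,-)$, and the maps are the identities of $D\mathcal S(-,T)$ and of $Y(T)$. With \eqref{eq:adj},
\[
\operatorname{Hom}_{\mathcal S}(Y,X\otimes_{\mathcal S}D\mathcal S)\cong\operatorname{Hom}_{\mathcal S}(Y,D(X^\vee))\cong D(Y\otimes_{\mathcal S}X^\vee)\cong D\operatorname{Hom}_{\mathcal S}(X,Y).
\]
Take $H^0$.

(b) For $T,Y\in\mathcal S$ we have $H^i(\mathbb SY)(T)=\mathcal D(T,\mathbb SY[i])\cong D\mathcal D(Y[i],T)$, naturally in $T$. This is $0$ for $i\ne0$, since $\mathcal D(Y[i],T)=H^{-i}(T)(Y)$, and it is $D\mathcal S(T,Y)$ for $i=0$. So $D\mathcal S(-,Y)\cong H^0(\mathbb SY)\in\operatorname{mod}\mathcal T$. By (a), $\mathcal D(Y,\nu X)\cong D\mathcal D(X,Y)\cong\mathcal D(Y,\mathbb SX)$ naturally, and the Yoneda lemma gives $\nu\cong\mathbb S$.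

(c) The category $K^b(\mathcal T^{op})\simeq K^b(\mathcal T)^{op}$ is idempotent complete by Lemma~\ref{lem:per}, so it equals $\operatorname{per}\mathcal S^{op}$, and the proof of (a) applies to $\mathcal S^{op}$. Transported to $\mathcal D$, it gives a functor $\nu'$ with $\mathcal D(\nu'X,Y)\cong D\mathcal D(Y,X)$. By Hom-finiteness,
\[
\mathcal D(Y,\nu\nu'X)\cong D\mathcal D(\nu'X,Y)\cong\mathcal D(Y,X),\qquad\mathcal D(\nu'\nu X,Y)\cong D\mathcal D(Y,\nu X)\cong\mathcal D(X,Y),
\]
naturally. So $\nu\nu'\cong1\cong\nu'\nu$, and $\nu$ is an autoequivalence.
\end{proof}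

\section{The dg orbit category}\label{sec:O}

We keep the setting of Section~\ref{sec:hered} and assume Serre duality. Everything in this section depends on $\mathcal T$ only.

\subsection{A free resolution of $\mathcal S$}

In a dg enhancement of $\mathcal C$, morphisms of $\mathcal S$ are cohomology classes, and chosen representatives compose correctly only up to homotopy. So we cannot expect a dg functor from $\mathcal S$ itself to the enhancement. We replace $\mathcal S$ by a quasi-isomorphic dg category that is free as a graded category, with generators that record the homotopies.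

Let $R\subseteq\mathcal S$ be the subcategory of scalar multiples of identities, and let $J$ be the radical: by Lemma~\ref{lem:finite}(a), $J(X,Y)=\mathcal S(X,Y)$ for $X\ne Y$ and $J(X,X)=0$. Then $J$ is an ideal and $\mathcal S=R\oplus J$. Let $\widetilde{\mathcal S}$ be the tensor category over $R$ on $\bigoplus_{n\ge1}J^{\otimes_Rn}$. That is, $\widetilde{\mathcal S}$ has the objects of $\mathcal S$ and is freely generated by brackets $[a_1|\cdots|a_n]$, multilinear in composable $a_i\in J$. We give such a bracket degree $1-n$ and put
\begin{equation}\label{eq:d}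
d[a_1|\cdots|a_n]=\sum_{i=1}^{n-1}(-1)^{i-1}(m_i-s_i),
\end{equation}
where $m_i=[a_1|\cdots|a_ia_{i+1}|\cdots|a_n]$ \emph{merges} at the $i$-th bar and $s_i=[a_1|\cdots|a_i]\,[a_{i+1}|\cdots|a_n]$ \emph{splits} there. We extend $d$ by the Leibniz rule. For instance $d[a|b]=[ab]-[a][b]$. Define $\pi\colon\widetilde{\mathcal S}\to\mathcal S$ by $[a]\mapsto a$ and $[a_1|\cdots|a_n]\mapsto0$ for $n\ge2$.

\begin{lemma}\label{lem:res}
$\widetilde{\mathcal S}$ is a dg category concentrated in degrees $\le0$, and $\pi$ is a dg functor that is a quasi-isomorphism on morphism complexes.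
\end{lemma}

\begin{proof}
Write a product of brackets as a word $w=a_1\epsilon_1a_2\cdots\epsilon_{N-1}a_N$, where each separator $\epsilon_i$ is a bar (inside a bracket) or a dot (between brackets). The degree of $w$ is minus the number of bars. So \eqref{eq:d} and the Leibniz rule combine to
\[
dw=\sum_{\beta}(-1)^{b(\beta)}(m_\beta w-s_\beta w),
\]
where $\beta$ runs over the bars of $w$, $b(\beta)$ is the number of bars to the left of $\beta$, $m_\beta$ merges at $\beta$, and $s_\beta$ turns $\beta$ into a dot.

\emph{$d^2=0$.} A term of $d^2w$ removes two bars $\beta$ and $\beta'$, say with $\beta$ to the left, each by a merge or a split. The resulting word does not depend on the order of the two operations, by associativity in $\mathcal S$. Removing $\beta'$ first contributes $(-1)^{b(\beta')+b(\beta)}$; removing $\beta$ first lowers $b(\beta')$ by one and contributes the opposite sign. The terms cancel in pairs.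

\emph{$\pi$ commutes with $d$.} We have $\pi(d[a|b])=ab-ab=0$, and for $n\ge3$ each term of \eqref{eq:d} contains a bracket with at least two letters.

\emph{$\pi$ is a quasi-isomorphism.} Let $F_p$ be spanned by $R$ and the words with $N\le p$ letters. These are subcomplexes with union $\widetilde{\mathcal S}$. On $F_N/F_{N-1}$ merges vanish, so the differential is $\partial w=-\sum_\beta(-1)^{b(\beta)}s_\beta w$. Let $N\ge2$. If $\epsilon_1$ is a dot, let $w'$ be the word with $\epsilon_1$ replaced by a bar and put $h(w)=-w'$; if $\epsilon_1$ is a bar, put $h(w)=0$. If $\epsilon_1$ is a bar, only the split at $\epsilon_1$ survives $h$, and $h\partial w=w$. If $\epsilon_1$ is a dot, then $\partial hw=w-\sum_\beta(-1)^{b(\beta)}(s_\beta w)'$ and $h\partial w=\sum_\beta(-1)^{b(\beta)}(s_\beta w)'$. So $\partial h+h\partial=1$ and $F_N/F_{N-1}$ is acyclic. Hence $F_1\to F_p$ is a quasi-isomorphism for all $p$, and so is $F_1\to\widetilde{\mathcal S}$. Finally $\pi$ maps $F_1=R\oplus J$ isomorphically onto $\mathcal S$.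
\end{proof}

By (D3), applied to $\pi$ and to $\pi\otimes\pi^{op}$, restriction gives equivalences $\mathbf D(\mathcal S)\simeq\mathbf D(\widetilde{\mathcal S})$, $\mathbf D(\mathcal S^e)\simeq\mathbf D(\widetilde{\mathcal S}^e)$ and $\mathcal D=\operatorname{per}\mathcal S\simeq\operatorname{per}\widetilde{\mathcal S}$.

\subsection{A dg model of $\mathbb S\circ[-2]$}

Choose an h-projective dg $\widetilde{\mathcal S}$-bimodule $\Theta$ with a quasi-isomorphism $\Theta\to D\mathcal S[-2]$, and put $G=-\otimes_{\widetilde{\mathcal S}}\Theta$, a dg functor on right dg $\widetilde{\mathcal S}$-modules that commutes with shifts and cones.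

\begin{lemma}\label{lem:G}
$G$ preserves h-projective perfect modules, and the functor it induces on $\operatorname{per}\widetilde{\mathcal S}\simeq\mathcal D$ is the triangle autoequivalence $\nu[-2]\cong\mathbb S\circ[-2]$.
\end{lemma}

\begin{proof}
The functor $\Theta'\mapsto\Theta'(-,Y)$ from bimodules to right modules has the right adjoint $N\mapsto\bigl((X,Y')\mapsto\operatorname{Hom}_k(\widetilde{\mathcal S}(Y',Y),N(X))\bigr)$, which preserves acyclicity because $k$ is a field. By (D2) each $\Theta(-,Y)$ is h-projective. Hence the right adjoint $N\mapsto\bigl(Y\mapsto\operatorname{Hom}_{\widetilde{\mathcal S}}(\Theta(-,Y),N)\bigr)$ of $G$ preserves acyclicity, and $G$ preserves h-projectives. For $X$ h-projective and perfect, the map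
\[
X\otimes_{\widetilde{\mathcal S}}\Theta\to X\otimes_{\widetilde{\mathcal S}}D\mathcal S[-2]=(X\otimes_{\widetilde{\mathcal S}}\mathcal S)\otimes_{\mathcal S}D\mathcal S[-2]
\]
is a quasi-isomorphism by (D4), since it is one for representable $X$. So $G$ corresponds to $\nu[-2]$ under (D3). Now apply Lemma~\ref{lem:nakayama}(b).
\end{proof}

Choose a small full dg subcategory $\mathcal B$ of the h-projective perfect right dg $\widetilde{\mathcal S}$-modules which contains the representables, is closed under $G$, shifts and cones, and contains a representative of every isomorphism class of $\operatorname{per}\widetilde{\mathcal S}$. Then $H^0(\mathcal B)\simeq\mathcal D$ as triangulated categories; we identify them, and we write $Y$ for $\widetilde{\mathcal S}(-,Y)$, $Y\in\mathcal S$.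

\subsection{The category $\mathcal O$}

The dg functor $G$ on $\mathcal B$ is invertible only up to homotopy, so $\mathcal B(X,G^mY)$ has no meaning for $m<0$. We use instead $\mathcal B(G^nX,G^pY)$ with $p-n=m$, and pass to the colimit over $p$ to remove the choice. Let $\mathcal O$ have the objects of $\mathcal B$ and
\[
\mathcal O(X,Y)=\bigoplus_{m\in\mathbb Z}\ \varinjlim_{p\ge\max(0,m)}\mathcal B(G^{p-m}X,G^pY),
\]
with transition maps $\phi\mapsto G\phi$. For $\phi\in\mathcal B(G^nX,G^pY)$ and $\psi\in\mathcal B(G^lY,G^qZ)$ put
\[
\psi\phi=G^p\psi\circ G^l\phi\in\mathcal B(G^{l+n}X,G^{p+q}Z).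
\]
This respects the transitions, since $(G\psi)\phi$ and $\psi(G\phi)$ both equal $G^{p+1}\psi\circ G^{l+1}\phi=G(\psi\phi)$. It is associative: for $\chi\in\mathcal B(G^rZ,G^sW)$ both bracketings give $G^{p+q}\chi\circ G^{p+r}\psi\circ G^{l+r}\phi$. The Leibniz rule holds because $G$ is a dg functor. So $\mathcal O$ is a dg category, and the case $n=p=0$ gives a dg functor $\mathcal B\to\mathcal O$.

By Lemma~\ref{lem:G} the transition maps are quasi-isomorphisms. Writing $G^{-1}$ for a quasi-inverse of $G$ on $\mathcal D$, we get
\begin{equation}\label{eq:HO}
H^i\mathcal O(X,Y)\cong\bigoplus_{m\in\mathbb Z}\mathcal D(X,G^mY[i]),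
\end{equation}
so $H^0(\mathcal O)$ is the orbit category $\mathcal D/G$. In $\mathcal O$ we have $Y\cong GY$. Indeed, view $\mathrm{id}_{GY}$ as $\alpha\in\mathcal B(G^1Y,G^0(GY))$ and as $\beta\in\mathcal B(G^0(GY),G^1Y)$. Then $\beta\alpha=\mathrm{id}_{GY}=G(\mathrm{id}_Y)$ and $\alpha\beta=\mathrm{id}_{G^2Y}=G(\mathrm{id}_{GY})$ represent the identities. For $\mathcal S=k$ and $\Theta=k[-2]$, the endomorphism dg algebra $\mathcal O(k,k)$ is the algebra $k[t,t^{-1}]$ of Section~\ref{subsec:A1}.

\section{Lifting $\mathcal S$ and $D\mathcal S$ to the enhancement}\label{sec:lift}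

From here to the end of Section~\ref{sec:L}, $\mathcal C$ and $\mathcal T$ are as in Theorem~\ref{thm:A}. By Lemma~\ref{lem:approx}(b), Sections~\ref{sec:hered} and~\ref{sec:O} apply to $\mathcal T$.

\subsection{The dg category $\mathcal A$}

This is where $\mathcal C$ must be algebraic. For a Frobenius category, the dg category of acyclic complexes of projective-injective objects is closed under shifts and cones, and $Z^0$ induces a triangle equivalence from its $H^0$ to the stable category \cite[\S4.3]{Kel}. So $\mathcal C\simeq H^0(\mathcal C_{dg})$ as triangulated categories, for a dg category $\mathcal C_{dg}$ closed under shifts and cones. Let $\mathcal A\subseteq\mathcal C_{dg}$ be the full dg subcategory on the objects of $\mathcal S$. Then $H^i\mathcal A(X,Y)=\mathcal C(X,Y[i])$ is finite-dimensional, and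
\begin{equation}\label{eq:HA}
H^0\mathcal A=\mathcal S,\qquad H^1\mathcal A=0,\qquad H^2\mathcal A\cong D\mathcal S .
\end{equation}
The last is an isomorphism of $\mathcal S$-bimodules because the 2-Calabi--Yau isomorphism is natural in both variables.

The triangle functor $\mathcal C\to\mathbf D(\mathcal A)$, $X\mapsto\mathcal C_{dg}(-,X)|_{\mathcal A}$, sends $T\in\mathcal S$ to $\mathcal A(-,T)$ and is bijective on $\mathcal C(T,X[i])=H^i\mathcal C_{dg}(T,X)$ by (D1). By (D4) in the first variable and Lemma~\ref{lem:approx}(a), it is fully faithful. Its essential image lies in $\operatorname{per}\mathcal A$, contains the representables, and is thick because idempotents split in $\mathcal C$. So $\mathcal C\simeq\operatorname{per}\mathcal A$, and we identify the two.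

\subsection{The dg functor $F$}

Since $\widetilde{\mathcal S}$ is free, a graded functor $F\colon\widetilde{\mathcal S}\to\mathcal A$ that is the identity on objects is the same as a family of $R$-bilinear maps $f_n\colon J^{\otimes_Rn}\to\mathcal A^{1-n}$, $f_n(a_1,\dots,a_n)=F[a_1|\cdots|a_n]$. It commutes with $d$ if and only if it does so on generators, that is, if for all $n\ge1$ the equation
\[
(\ast_n)\qquad df_n(a_1,\dots,a_n)=\sum_{i=1}^{n-1}(-1)^{i-1}\bigl(f_{n-1}(\dots,a_ia_{i+1},\dots)-f_i(a_1,\dots,a_i)f_{n-i}(a_{i+1},\dots,a_n)\bigr)
\]
holds. The first two equations are easy to solve: $f_1$ picks cocycles, and $f_2(a,b)$ is a homotopy between $f_1(ab)$ and $f_1(a)f_1(b)$. The third asks that the cocycle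
\[
f_2(ab,c)-f_1(a)f_2(b,c)-f_2(a,bc)+f_2(a,b)f_1(c)\in\mathcal A^{-1}
\]
be a coboundary. Its class lies in the negative extension group $H^{-1}\mathcal A$, of which we know only that it is finite-dimensional. The remedy is to change $f_2$ by a cocycle, and Hochschild cohomology tells when this succeeds.

For an $\mathcal S$-bimodule $M$ let $C^m(M)=\operatorname{Hom}_{R^e}(J^{\otimes_Rm},M)$, with differential
\[
\delta g(a_1,\dots,a_{m+1})=a_1g(a_2,\dots,a_{m+1})+\sum_{i=1}^m(-1)^ig(\dots,a_ia_{i+1},\dots)+(-1)^{m+1}g(a_1,\dots,a_m)a_{m+1}.
\]
This complex is $\operatorname{Hom}_{\mathcal S^e}(-,M)$ applied to the normalized bar complex $\mathcal S\otimes_RJ^{\otimes_R\bullet}\otimes_R\mathcal S\to\mathcal S$. Its terms are sums of representable bimodules, and it is contracted by $s\otimes a_1\otimes\dots\otimes s'\mapsto1\otimes\bar s\otimes a_1\otimes\dots\otimes s'$, where $\bar s$ is the $J$-component of $s$. Hence $H^mC^\bullet(M)=\operatorname{Ext}^m_{\mathcal S^e}(\mathcal S,M)$.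

\begin{proposition}\label{prop:F}
There is a dg functor $F\colon\widetilde{\mathcal S}\to\mathcal A$, the identity on objects, with $H^0(F)=\mathrm{id}_{\mathcal S}$.
\end{proposition}

\begin{proof}
Choose $f_1\colon J\to Z^0\mathcal A$ lifting the inclusion $J\subseteq H^0\mathcal A$. Then $(\ast_1)$ holds and $f_1(ab)-f_1(a)f_1(b)$ is a coboundary, so there is $f_2$ satisfying $(\ast_2)$. (All lifts can be chosen linear, by choosing them on bases.)

Let $n\ge2$ and suppose $f_1,\dots,f_n$ satisfy $(\ast_m)$ for $m\le n$. We show that, after a change of $f_n$, there is $f_{n+1}$ such that $(\ast_m)$ holds for $m\le n+1$. The subcategory $\widetilde{\mathcal S}_{\le n}$ generated by brackets with at most $n$ letters is closed under $d$, and the $f_m$ define a dg functor $F_n\colon\widetilde{\mathcal S}_{\le n}\to\mathcal A$. The element $d[a_1|\cdots|a_{n+1}]$ lies in $\widetilde{\mathcal S}_{\le n}$, and the right side of $(\ast_{n+1})$ is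
\[
o(a_1,\dots,a_{n+1})=F_n\bigl(d[a_1|\cdots|a_{n+1}]\bigr)\in\mathcal A^{1-n}.
\]
It is a cocycle because $d^2=0$, so it defines $\bar o\in C^{n+1}(H^{1-n}\mathcal A)$.

\emph{$\bar o$ is a Hochschild cocycle.} In $d[a_1|\cdots|a_{n+2}]$ the terms $s_i$ with $2\le i\le n$ lie in $\widetilde{\mathcal S}_{\le n}$; let $y=\sum_{i=2}^n(-1)^{i-1}s_i$. Applying $d$ once more, and using $d[a]=0$, we get
\[
\sum_{i=1}^{n+1}(-1)^{i-1}d[\cdots|a_ia_{i+1}|\cdots]-[a_1]\,d[a_2|\cdots|a_{n+2}]-(-1)^n\,d[a_1|\cdots|a_{n+1}]\,[a_{n+2}]=dy .
\]
All terms lie in $\widetilde{\mathcal S}_{\le n}$. Apply $F_n$, multiply by $-1$ and pass to cohomology, where $f_1(a)$ acts as $a$: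
\[
a_1\bar o(a_2,\dots,a_{n+2})+\sum_{i=1}^{n+1}(-1)^i\bar o(\dots,a_ia_{i+1},\dots)+(-1)^{n+2}\bar o(a_1,\dots,a_{n+1})a_{n+2}=0 .
\]
This says $\delta\bar o=0$.

\emph{Killing $\bar o$.} Since $n+1\ge3$ and $H^{1-n}\mathcal A$ has finite-dimensional values, Lemma~\ref{lem:vanish} gives $\operatorname{Ext}^{n+1}_{\mathcal S^e}(\mathcal S,H^{1-n}\mathcal A)=0$. Choose $\bar g\in C^n(H^{1-n}\mathcal A)$ with $\delta\bar g=\bar o$, lift it to $g$ with values in $Z^{1-n}\mathcal A$, and replace $f_n$ by $f_n+g$. The equations $(\ast_m)$, $m\le n$, still hold, because $dg=0$ and $f_n$ does not occur on their right sides. In $o$, the map $f_n$ occurs in the merge terms and in the products $f_1f_n$ and $f_nf_1$, and $f_1$ is unchanged because $n\ge2$. So $o$ changes by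
\[
\sum_{i=1}^n(-1)^{i-1}g(\dots,a_ia_{i+1},\dots)-f_1(a_1)g(a_2,\dots,a_{n+1})-(-1)^{n-1}g(a_1,\dots,a_n)f_1(a_{n+1}),
\]
whose class is $-\delta\bar g$. Now $\bar o=0$, so $o$ takes values in coboundaries and $f_{n+1}$ exists.

Each $f_n$ is changed at most once after it is chosen, so the process defines all $f_n$. The choice of $f_1$ gives $H^0(F)=\mathrm{id}_{\mathcal S}$.
\end{proof}

\subsection{The bimodule map $\theta$}

Via $F$, we view $\mathcal A$ as a dg $\widetilde{\mathcal S}$-bimodule. The isomorphism $D\mathcal S\cong H^2\mathcal A$ lives on cohomology; we realize it on the chain level.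

\begin{proposition}\label{prop:theta}
There is a closed degree $0$ morphism of dg $\widetilde{\mathcal S}$-bimodules $\theta\colon\Theta\to\mathcal A$ such that $H^2\theta$ is an isomorphism.
\end{proposition}

\begin{proof}
The dg category $\widetilde{\mathcal S}^e$ is concentrated in degrees $\le0$, and its elements of degree $0$ are cocycles. So the truncations $\tau_{\le n}\mathcal A$ are sub-bimodules of $\mathcal A$, and there is a triangle
\[
\tau_{\le1}\mathcal A\to\tau_{\le2}\mathcal A\to H^2(\mathcal A)[-2]\to(\tau_{\le1}\mathcal A)[1]
\]
in $\mathbf D(\widetilde{\mathcal S}^e)\simeq\mathbf D(\mathcal S^e)$, where $\widetilde{\mathcal S}$ acts on $H^2\mathcal A$ through $H^0\widetilde{\mathcal S}=\mathcal S$. The isomorphism $D\mathcal S[-2]\cong H^2(\mathcal A)[-2]$ lifts to $\tau_{\le2}\mathcal A$ if its composite to $(\tau_{\le1}\mathcal A)[1]$ vanishes. This composite lies in $\mathbf D(\mathcal S^e)(D\mathcal S,(\tau_{\le1}\mathcal A)[3])$. Since $H^1\mathcal A=0$, the cohomology of $\tau_{\le1}\mathcal A$ is in degrees $\le0$, so this group is zero by Lemma~\ref{lem:vanish}. Compose a lift with $\tau_{\le2}\mathcal A\to\mathcal A$;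 the result is an isomorphism on $H^2$. As $\Theta\simeq D\mathcal S[-2]$ is h-projective, the composite is represented by a morphism $\theta$.
\end{proof}

The rigidity $H^1\mathcal A=0$ is needed here: otherwise an obstruction would appear in $\operatorname{Ext}^2_{\mathcal S^e}(D\mathcal S,H^1\mathcal A)$, one degree below the range of Lemma~\ref{lem:vanish}.

\section{The isomorphism $\widehat FG\cong\widehat F$}\label{sec:gamma}

A functor on $\mathcal D$ descends to the orbit category once it is identified with its composite with $G$. The functor comes from $F$ and the identification from $\theta$.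

Let $\widehat F=-\otimes_{\widetilde{\mathcal S}}\mathcal A$, from right dg $\widetilde{\mathcal S}$-modules to right dg $\mathcal A$-modules. Its right adjoint, restriction along $F$, preserves acyclicity, so $\widehat F$ preserves h-projectives by (D2). It sends $\widetilde{\mathcal S}(-,Y)$ to $\mathcal A(-,Y)$, so it preserves perfect modules. We obtain a triangle functor $\widehat F\colon\mathcal D=H^0(\mathcal B)\to\operatorname{per}\mathcal A=\mathcal C$ which, by Proposition~\ref{prop:F}, restricts to the identity on $\mathcal S$, and so identifies the projectives of $\operatorname{mod}\mathcal T$ with $\mathcal T\subseteq\mathcal C$.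

The rule $\xi\otimes a\mapsto\theta(\xi)a$ defines a map $\Theta\otimes_{\widetilde{\mathcal S}}\mathcal A\to\mathcal A$, because $\theta(\xi s)a=\theta(\xi)F(s)a$. It is closed of degree $0$ and compatible with the left $\widetilde{\mathcal S}$-action and the right $\mathcal A$-action. So
\[
\gamma_X\colon\widehat FGX=X\otimes_{\widetilde{\mathcal S}}\Theta\otimes_{\widetilde{\mathcal S}}\mathcal A\to X\otimes_{\widetilde{\mathcal S}}\mathcal A=\widehat FX,\qquad x\otimes\xi\otimes a\mapsto x\otimes\theta(\xi)a,
\]
is closed of degree $0$, satisfies $\gamma_Y\,\widehat F(G\phi)=\widehat F(\phi)\,\gamma_X$ for all $\phi\in\mathcal B(X,Y)$, and induces a morphism of triangle functors $\mathcal D\to\mathcal C$.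

\begin{proposition}\label{prop:gamma}
$\gamma_X$ is a homotopy equivalence for every $X\in\mathcal B$.
\end{proposition}

We control $\theta$ only on $H^2$, so we cannot test $\gamma$ on all cohomology. As in Section~\ref{subsec:A1}, the way out is to compare approximation triangles.

\begin{proof}
Source and target are h-projective, so it suffices to show that $\gamma_X$ is invertible in $\mathcal C$. By (D4) we may take $X=Y\in\mathcal S$. Then $GY=\Theta(-,Y)$. Put $Z=\widehat FGY$ and $h=\gamma_Y[2]\colon Z[2]\to Y[2]$. By Lemma~\ref{lem:nakayama}(b) and heredity there is an exact sequence $0\to P_1\to P_0\to D\mathcal S(-,Y)\to0$ in $\operatorname{mod}\mathcal T$ with $P_i$ projective and the last map a projective cover. Since $GY[2]\cong D\mathcal S(-,Y)$ in $\mathcal D$, this gives a triangle $P_1\to P_0\to GY[2]\to P_1[1]$ in $\mathcal D$, and $\widehat F$ turns it into a triangle $P_1\to P_0\to Z[2]\to P_1[1]$ in $\mathcal C$.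

\emph{$\mathcal C(T,h)$ is bijective for $T\in\mathcal S$.} Consider
\[
\mathcal D(T,GY[2])\xrightarrow{\ \widehat F\ }\mathcal C(T,Z[2])\xrightarrow{\ h_*\ }\mathcal C(T,Y[2]).
\]
On representatives the composite is $\xi\mapsto\xi\otimes1\mapsto\theta(\xi)$, so it is the bijection $H^2\theta\colon H^2\Theta(T,Y)\to H^2\mathcal A(T,Y)$. The first map is bijective because both sides are the cokernel of $\mathcal T(T,P_1)\to\mathcal T(T,P_0)$: morphisms $T\to P_1[1]$ vanish in $\mathcal D$ and in $\mathcal C$. So $h_*$ is bijective. This also shows that $0\to\mathcal T(-,P_1)\to\mathcal T(-,P_0)\to\mathcal C(-,Z[2])|_{\mathcal T}\to0$ is isomorphic to the chosen resolution of $D\mathcal S(-,Y)$.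

\emph{$h$ is invertible.} Take the triangle $T_1\to T_0\xrightarrow{p}Y[2]\to T_1[1]$ of Lemma~\ref{lem:approx}(c). The composite $P_0\to Z[2]\xrightarrow{h}Y[2]$ factors through the approximation $p$ via some $\varphi_0\colon P_0\to T_0$. Complete $(\varphi_0,h)$ to a morphism of triangles $(\varphi_1,\varphi_0,h)$. Applying $\mathcal C(-,?)|_{\mathcal T}$ gives a morphism of short exact sequences
\[
\begin{array}{ccccccccc}
0&\to&\mathcal T(-,P_1)&\to&\mathcal T(-,P_0)&\to&\mathcal C(-,Z[2])|_{\mathcal T}&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&\mathcal T(-,T_1)&\to&\mathcal T(-,T_0)&\to&\mathcal C(-,Y[2])|_{\mathcal T}&\to&0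
\end{array}
\]
whose epimorphisms are projective covers and whose right vertical map is invertible. By (M3) the middle map is invertible, hence so is the left one. By the Yoneda lemma $\varphi_0$ and $\varphi_1$ are invertible, and therefore $h$ is.
\end{proof}

\section{Comparison of morphism spaces}\label{sec:Psi}

For $p\ge0$ let $\gamma^{(p)}_X=\gamma_X\gamma_{GX}\cdots\gamma_{G^{p-1}X}\colon\widehat FG^pX\to\widehat FX$. From the definition and the naturality of $\gamma$,
\begin{equation}\label{eq:gamma}
\gamma^{(p+q)}_X=\gamma^{(p)}_X\gamma^{(q)}_{G^pX},\qquad\gamma^{(p)}_Y\,\widehat F(G^p\phi)=\widehat F(\phi)\,\gamma^{(p)}_X\quad\text{for }\phi\in\mathcal B(X,Y).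
\end{equation}
For a class $\phi\in H^i\mathcal B(G^nX,G^pY)$ put
\[
\Psi(\phi)=\gamma^{(p)}_Y\,\widehat F(\phi)\,(\gamma^{(n)}_X)^{-1}\in H^i\operatorname{Hom}_{\mathcal A}(\widehat FX,\widehat FY)=\mathcal C(\widehat FX,\widehat FY[i]),
\]
where the inverse exists on cohomology by Proposition~\ref{prop:gamma}.

\begin{lemma}\label{lem:Psi}
$\Psi$ is well defined on $H^*\mathcal O(X,Y)$ and respects composition. It agrees with $\widehat F$ on $H^*\mathcal B(X,Y)$.
\end{lemma}

\begin{proof}
By \eqref{eq:gamma}, $\Psi(G\phi)=\gamma_Y^{(p)}\gamma_{G^pY}\widehat F(G\phi)\gamma_{G^nX}^{-1}(\gamma_X^{(n)})^{-1}=\Psi(\phi)$. For $\psi\in H^*\mathcal B(G^lY,G^qZ)$, again by \eqref{eq:gamma},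
\begin{align*}
\Psi(\psi\phi)&=\gamma_Z^{(q)}\gamma^{(p)}_{G^qZ}\widehat F(G^p\psi)\,\widehat F(G^l\phi)(\gamma_{G^nX}^{(l)})^{-1}(\gamma_X^{(n)})^{-1}\\
&=\gamma^{(q)}_Z\widehat F(\psi)\,\gamma^{(p)}_{G^lY}(\gamma^{(l)}_{G^pY})^{-1}\,\widehat F(\phi)(\gamma^{(n)}_X)^{-1}.
\end{align*}
From $\gamma^{(l)}_Y\gamma^{(p)}_{G^lY}=\gamma^{(p+l)}_Y=\gamma^{(p)}_Y\gamma^{(l)}_{G^pY}$ we get $\gamma^{(p)}_{G^lY}(\gamma^{(l)}_{G^pY})^{-1}=(\gamma^{(l)}_Y)^{-1}\gamma^{(p)}_Y$, so the last line is $\Psi(\psi)\Psi(\phi)$. The last assertion is the case $n=p=0$.
\end{proof}

Composition with the closed isomorphisms $Y\to Y[i]$ of degree $-i$ in $\mathcal B$ gives $H^i\mathcal O(X,Y)\cong H^0\mathcal O(X,Y[i])\cong H^0\mathcal O(X[-i],Y)$, and by Lemma~\ref{lem:Psi} the map $\Psi$ is compatible with these identifications.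

We know the groups $\mathcal C(T,T'[i])$ in terms of $\mathcal T$ only for few $i$. The next lemma, which uses heredity a second time, moves every object of the orbit category into a position where $i=0$ and $i=1$ suffice. We say that an indecomposable $X\in\mathcal D$ has \emph{level} $j$ if $X\cong M[j]$ with $M\in\operatorname{mod}\mathcal T$; then $H^i(X)=0$ for $i\ne-j$.

\begin{lemma}\label{lem:level}
Let $X\cong M[j]$ be indecomposable in $\mathcal D$.
\begin{enumerate}
\item[(a)] $GX$ has level $j-2$ if $M$ is projective and level $j-1$ otherwise. Consequently $G^{-1}X$ has level $j+1$ or is of the form $P[j+2]$ with $P$ projective.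
\item[(b)] For some $m\in\mathbb Z$, the object $G^mX$ has level $0$ or is of the form $P[1]$ with $P$ projective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recall $G\cong\nu[-2]$, and take $j=0$. For $P$ projective $\nu P$ is a module by Lemma~\ref{lem:nakayama}(b). Let $M$ be nonprojective with projective resolution $0\to P_1\to P_0\to M\to0$. Then $\nu M$ is indecomposable and is the cone of a map of modules $\nu P_1\to\nu P_0$, so it has level $0$ or $1$. Suppose $\nu M=N$ is a module. The last map of the triangle $\nu P_1\to\nu P_0\to N\to\nu P_1[1]$ lies in $\mathcal D(N,\nu P_1[1])\cong D\mathcal D(P_1[1],N)=0$. So $\nu P_0\to\nu M$ is a split epimorphism, and since $\nu$ is an equivalence, $M$ is a summand of $P_0$, a contradiction. So $\nu M$ has level $1$. The last statement follows by applying the first to $G^{-1}X$.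

(b) If $j\ge1$ and $X$ is not of the form $P[1]$, then by (a) the level of $GX$ lies in $[0,j-1]$; repeat. If $j\le-1$, then $G^{-1}X$ has level $j+1\le0$ or is $P[j+2]$ with $j+2\le1$; repeat. In both cases the level moves strictly toward the stopping condition.
\end{proof}

\begin{proposition}\label{prop:Psi}
$\Psi\colon H^i\mathcal O(X,Y)\to\mathcal C(\widehat FX,\widehat FY[i])$ is bijective for all $X,Y\in\mathcal B$ and $i\in\mathbb Z$.
\end{proposition}

\begin{proof}
\emph{Step 1: $X=T$ and $Y=T'$ in $\mathcal S$, and $i=0,1$.} The summand of index $m$ in \eqref{eq:HO} is $H^i(G^mT')(T)$. For $m\ge1$ the level of $G^mT'$ is at most $-2$ by Lemma~\ref{lem:level}(a), so $H^i=0$ for $i\le1$. For $m\le-1$ the level is at least $1$, so $H^i=0$ for $i\ge0$. Only $m=0$ remains, and $H^0\mathcal O(T,T')=\mathcal T(T,T')$, $H^1\mathcal O(T,T')=0$. On the first $\Psi$ is the identity, and $\mathcal C(T,T'[1])=0$.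

\emph{Step 2: $X=T\in\mathcal S$, $Y$ and $i$ arbitrary.} Replacing $Y$ by $Y[i]$, we may take $i=0$. Both sides are additive functors of $Y\in\mathcal D$, so we may take $Y$ indecomposable. Since $Y\cong GY$ in $H^0(\mathcal O)$ and $\Psi$ respects composition, Lemma~\ref{lem:level}(b) lets us assume that $Y=P[1]$ with $P\in\mathcal S$ or that $Y=M$ is a module. The first case is Step~1 with $i=1$. In the second, a projective resolution gives a triangle $P_1\to P_0\to M\to P_1[1]$ in $\mathcal D$. By \eqref{eq:HO} the functor $H^0\mathcal O(T,-)$ is cohomological on $\mathcal D$, so $\Psi$ is a morphism between the exact rows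
\[
\begin{array}{ccccccc}
H^0\mathcal O(T,P_1)&\to&H^0\mathcal O(T,P_0)&\to&H^0\mathcal O(T,M)&\to&H^1\mathcal O(T,P_1)=0\\[2pt]
\mathcal C(T,P_1)&\to&\mathcal C(T,P_0)&\to&\mathcal C(T,\widehat FM)&\to&\mathcal C(T,P_1[1])=0.
\end{array}
\]
It is bijective on the first two terms by Step~1, hence on their cokernels.

\emph{Step 3: the general case.} Fix $Y$. The functors $H^0\mathcal O(-,Y)$ and $\mathcal C(\widehat F-,\widehat FY)$ are cohomological on $\mathcal D$, and $\Psi$ is a morphism between them that is invertible on all shifts of objects of $\mathcal S$ by Step~2. By (D4) it is invertible on $\operatorname{per}\widetilde{\mathcal S}=\mathcal D$.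
\end{proof}

\section{The triangle equivalence}\label{sec:L}

Proposition~\ref{prop:Psi} gives a fully faithful functor $H^0(\mathcal O)\to\mathcal C$, but $\Psi$ uses inverses of $\gamma$ that exist only on cohomology, so it carries no information on triangles. In the opposite direction no inverse is needed: as in Section~\ref{subsec:A1}, a colimit along $\gamma$ inverts it on the chain level.

For a right dg $\mathcal A$-module $M$ and $X\in\mathcal B$ put
\[
L(M)(X)=\varinjlim_{q\ge0}\operatorname{Hom}_{\mathcal A}(\widehat FG^qX,M),\qquad\text{with transitions }u\mapsto u\,\gamma_{G^qX}.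
\]
For $u\in\operatorname{Hom}_{\mathcal A}(\widehat FG^qY,M)$ and $\phi\in\mathcal B(G^nX,G^pY)$ let $u\cdot\phi\in L(M)(X)$ be the class of
\[
u\,\gamma^{(p)}_{G^qY}\,\widehat F(G^q\phi)\in\operatorname{Hom}_{\mathcal A}(\widehat FG^{n+q}X,M).
\]

\begin{lemma}\label{lem:L}
This makes $L(M)$ a right dg $\mathcal O$-module, and $L$ induces a triangle functor $\mathcal C=\operatorname{per}\mathcal A\to\mathbf D(\mathcal O)$ with $H^iL(M)(X)=\mathcal C(\widehat FX,M[i])$.
\end{lemma}

\begin{proof}
\emph{Independence of representatives.} By \eqref{eq:gamma}, the image of $u\gamma^{(p)}_{G^qY}\widehat F(G^q\phi)$ under one transition is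
\[
u\gamma^{(p)}_{G^qY}\widehat F(G^q\phi)\gamma_{G^{n+q}X}=u\gamma^{(p)}_{G^qY}\gamma_{G^{p+q}Y}\widehat F(G^{q+1}\phi)=u\gamma^{(p+1)}_{G^qY}\widehat F(G^{q+1}\phi).
\]
This is the representative obtained from the pair $(u,G\phi)$. It is also the one obtained from $(u\gamma_{G^qY},\phi)$, because $\gamma_{G^qY}\gamma^{(p)}_{G^{q+1}Y}=\gamma^{(p+1)}_{G^qY}$.

\emph{Module axioms.} For $u\in\operatorname{Hom}_{\mathcal A}(\widehat FG^rZ,M)$ and $\psi\in\mathcal B(G^lY,G^qZ)$, the element $(u\cdot\psi)\cdot\phi$ is represented by
\[
u\gamma^{(q)}_{G^rZ}\widehat F(G^r\psi)\gamma^{(p)}_{G^{l+r}Y}\widehat F(G^{l+r}\phi)=u\gamma^{(q)}_{G^rZ}\gamma^{(p)}_{G^{q+r}Z}\widehat F(G^{p+r}\psi)\widehat F(G^{l+r}\phi)=u\gamma^{(p+q)}_{G^rZ}\widehat FG^r(G^p\psi\circ G^l\phi),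
\]
which represents $u\cdot(\psi\phi)$. Also $u\cdot\mathrm{id}=u$, and the Leibniz rule holds because $\gamma$ is closed of degree $0$ and $\widehat FG^q$ is a dg functor.

\emph{Derived functor.} Postcomposition makes $L$ a dg functor in $M$ that commutes with shifts and cones. Each $\widehat FG^qX$ is h-projective and directed colimits are exact, so $L$ preserves quasi-isomorphisms. By Proposition~\ref{prop:gamma} the transitions are quasi-isomorphisms, so the stage $q=0$ computes the cohomology.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
\emph{$L$ sends $\widehat FY$ to a representable.} For $Y\in\mathcal B$ let $\epsilon_Y\colon\mathcal O(-,Y)\to L(\widehat FY)$ be the morphism of dg $\mathcal O$-modules $\phi\mapsto\mathrm{id}_{\widehat FY}\cdot\phi$. It sends $\phi\in\mathcal B(G^nX,G^pY)$ to the class of $\gamma_Y^{(p)}\widehat F(\phi)$ in stage $n$. Stage $0$ maps to stage $n$ by $u\mapsto u\gamma_X^{(n)}$, so under the identification of Lemma~\ref{lem:L} the map $H^i\epsilon_Y$ sends $\phi$ to $\gamma_Y^{(p)}\widehat F(\phi)(\gamma^{(n)}_X)^{-1}=\Psi(\phi)$. By Proposition~\ref{prop:Psi}, $\epsilon_Y$ is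 a quasi-isomorphism.

\emph{Every $M\in\mathcal C$ is isomorphic to some $\widehat FY$.} By Lemma~\ref{lem:approx}(a), $M$ is the cone of a morphism $T_1\to T_0$ in $\mathcal T$. This morphism is the image under $\widehat F$ of a morphism in $\mathcal D$; let $Y$ be its cone.

\emph{$L$ is fully faithful.} Let $Y\in\mathcal B$ and $M\in\mathcal C$, and consider
\[
\mathcal C(\widehat FY,M)\xrightarrow{\,L\,}\mathbf D(\mathcal O)(L\widehat FY,LM)\xrightarrow{\,\epsilon_Y^*\,}\mathbf D(\mathcal O)(\mathcal O(-,Y),LM)=H^0L(M)(Y)=\mathcal C(\widehat FY,M).
\]
A class $v$, represented by a closed morphism $\widehat FY\to M$, goes to $L(v)(\epsilon_Y(\mathrm{id}_Y))=v\circ\mathrm{id}_{\widehat FY}=v$. So the composite is the identity. Since $\epsilon_Y^*$ is bijective, so is $L$.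

\emph{Conclusion.} The essential image of a fully faithful triangle functor is a triangulated subcategory. Here it consists of the objects isomorphic to some $L(\widehat FY)\cong\mathcal O(-,Y)$, that is, of the representables up to isomorphism. By (D1) this subcategory is equivalent to $H^0(\mathcal O)$, and $L$ induces a triangle equivalence $\mathcal C\simeq H^0(\mathcal O)$. The choices of $\mathcal S$, $\Theta$ and $\mathcal B$ in Sections~\ref{sec:hered} and~\ref{sec:O} were arbitrary and did not involve $\mathcal C$.
\end{proof}

Together with the deduction given in Section~\ref{sec:intro}, this proves Theorem~\ref{thm:A}.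

\section{Directed versus hereditary}\label{sec:B}

Let $\mathcal T$ be any cluster-tilting subcategory of $\mathcal C$, and $\mathcal S$ a skeleton of its indecomposables. The substantial implication in Theorem~\ref{thm:B} is (i)$\Rightarrow$(ii). Over a finite-dimensional algebra it would suffice to bound the projective dimension of the simple modules, by induction on length. Objects of $\operatorname{mod}\mathcal T$ need not have finite length (in Example~\ref{ex:linear} with $I$ infinite, $\mathcal S(-,b)$ does not), so we bound the simple modules on the opposite side and use \eqref{eq:adj} once more.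

For $T\in\mathcal S$ with $\operatorname{End}(T)=k$, let $k_T$ be the simple right module with value $k$ at $T$ and $0$ at the other objects of $\mathcal S$.

\begin{lemma}\label{lem:simple}
Let $\mathcal T$ be directed and $T\in\mathcal S$. Then $\operatorname{End}(T)=k$, the module $k_T$ lies in $\operatorname{mod}\mathcal T$, and it has projective dimension at most $1$.
\end{lemma}

\begin{proof}
\emph{Finite presentation.} A nonzero noninvertible endomorphism of $T$ would be a path, so $\operatorname{End}(T)$ is a division algebra and equals $k$. For $T''\in\mathcal S$ different from $T$, two nonzero maps $T\to T''\to T$ would form a path, so every composite $T\to T''\to T$ vanishes. Hence the morphism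
\[
\mathcal T(-,T)\to D\mathcal T(T,-),\qquad\alpha\mapsto\bigl(\beta\mapsto\alpha\beta\in\operatorname{End}(T)=k\bigr),
\]
is zero at $T''$ and bijective at $T$, so its image is $k_T$. Both modules lie in $\operatorname{mod}\mathcal T$ by Lemma~\ref{lem:approx}(c). Therefore $k_T$ and the kernel $K$ of $\mathcal T(-,T)\to k_T$ lie in $\operatorname{mod}\mathcal T$.

Let $\mathcal T(-,E)\to K$ be a projective cover and $e\colon E\to T$ the corresponding morphism. We must show that $e_*\colon\mathcal T(-,E)\to\mathcal T(-,T)$ is injective. The morphism $e$ is right minimal. Write $E=\bigoplus_jE_j$ with $E_j$ indecomposable. The components $E_j\to T$ are nonzero by (M1), and they are noninvertible because they lie in $K$. Take triangles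
\[
X\xrightarrow{u}E\xrightarrow{e}T\xrightarrow{w}X[1],\qquad T_1\xrightarrow{i}T_0\xrightarrow{p}X\to T_1[1],
\]
with $p$ a minimal right $\mathcal T$-approximation and $T_1\in\mathcal T$. The kernel of $e_*$ is the image of $(up)_*$, so we must show $up=0$.

\emph{$T_1\cong T^r$ for some $r$.} Let $T''\in\mathcal S$ be different from $T$. Since $\mathcal C(T'',E[1])=0$, the first triangle gives $\mathcal C(T'',X[1])\cong k_T(T'')=0$. By the 2-Calabi--Yau property $\mathcal C(X,T''[1])\cong D\mathcal C(T'',X[1])=0$. Suppose $T''$ is a summand of $T_1$, with inclusion $\iota$ and projection $\rho$. The composite $X[-1]\to T_1\xrightarrow{\rho}T''$ vanishes, so $\rho=\rho'i$ for some $\rho'$. Then $i\iota$ is a split monomorphism with $pi\iota=0$, contradicting (M1).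

\emph{$up=0$.} Otherwise there is a decomposition $T_0=T'\oplus T_0'$ with $T'$ indecomposable, inclusion $\iota\colon T'\to T_0$ and projection $\rho\colon T_0\to T'$, such that $up\iota$ has a nonzero component $T'\to E_j$.

Suppose $\rho i\ne0$. As $T_1\cong T^r$, there are nonzero maps $T\to T'\to E_j\to T$ between indecomposables, the last one noninvertible. Composing each invertible map with the map that follows it, we obtain a path from $T$ to $T$, a contradiction.

Suppose $\rho i=0$. Then $\rho=qp$ for some $q\colon X\to T'$. The composite $q[1]\circ w$ lies in $\mathcal C(T,T'[1])=0$, so $q=ru$ for some $r\colon E\to T'$. Hence $r(up\iota)=\rho\iota=1$, so $up\iota$ is a split monomorphism with $e(up\iota)=0$. This contradicts (M1) for $e$.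

So $0\to\mathcal T(-,E)\to\mathcal T(-,T)\to k_T\to0$ is exact.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(iii)$\Rightarrow$(ii) is trivial, and (ii)$\Rightarrow$(i) is Lemma~\ref{lem:finite}(a).

(ii)$\Rightarrow$(iii). By Lemma~\ref{lem:approx}(c), the right modules $D\mathcal S(-,Y)=D\mathcal T(Y,-)$ have resolutions of length at most $1$ by representables, so they are perfect. The same lemma for $\mathcal T^{op}\subseteq\mathcal C^{op}$ shows that the left modules $D\mathcal S(X,-)$ are perfect. Apply Lemma~\ref{lem:nakayama}(c).

(i)$\Rightarrow$(ii). The subcategory $\mathcal T^{op}\subseteq\mathcal C^{op}$ is cluster-tilting and directed. Lemma~\ref{lem:simple}, whose proof uses only these properties and the 2-Calabi--Yau property, shows that the simple left module $k'_T$ at $T$ has a projective resolution of length at most $1$. Let $M\in\operatorname{mod}\mathcal T$, and let $\cdots\to P_2\to P_1\to P_0\to M\to0$ be built from successive projective covers. Since $k_T\cong D(k'_T)$, formula \eqref{eq:adj} gives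
\[
H^2\operatorname{Hom}(P_\bullet,k_T)\cong D\operatorname{Tor}_2^{\mathcal S}(M,k'_T)=0 .
\]
The differentials of $\operatorname{Hom}(P_\bullet,k_T)$ vanish. To see this, let $\pi\colon P\to N$ be a projective cover and $f\colon P\to k_T$ a morphism that is nonzero on $\ker\pi$. Then $\ker\pi+\ker f=P$, so $\pi$ restricts to an epimorphism on $\ker f$. Lifting $\pi$ through it gives an endomorphism $\varphi$ of $P$ with $\pi\varphi=\pi$ and image in $\ker f\ne P$, against minimality. So every $f\colon P_n\to k_T$ kills the image of $P_{n+1}$. Hence $\operatorname{Hom}(P_2,k_T)=0$ for all $T\in\mathcal S$, which forces $P_2=0$. Thus $M$ has projective dimension at most $1$.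

The last assertion follows from (i)$\Rightarrow$(iii) and Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kel}
Keller, \emph{Deriving DG categories}.

\bibitem{SvR}
Jan Stovicek and Adam-Christiaan van Roosmalen, \emph{2-Calabi-Yau categories with a directed cluster-tilting subcategory}, arXiv:1611.03836 (2016).

\end{thebibliography}
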